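\title{Fremlin tensor products of projective Banach lattices with order units}

\begin{abstract}
We show that the Fremlin tensor product of two projective Banach lattices with topological order units need not be projective, which answers a question of de Pagter and Wickstead. The factors can be chosen with strong order units, one of them separable; with topological order units, the product can fail to be lattice isomorphic to any projective Banach lattice. The product is projective when both factors are countably dominated, that is, when countably many order intervals inside the unit ball have dense union in the ball; separable lattices have this property. Among projective lattices with a topological order unit, the countably dominated ones are exactly those whose product with every separable projective lattice is projective.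
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach lattices in this paper are real. We write $X_+$ for the positive cone of $X$, $B_X$ for its closed unit ball, and $\mathbb N=\{1,2,\dots\}$. A \emph{lattice homomorphism} is a linear map $T$ with $|Tx|=T|x|$, and an \emph{ideal} is a subspace $J$ such that $|x|\le|y|$ and $y\in J$ imply $x\in J$. If $J$ is a closed ideal in a Banach lattice $Z$, then $Z/J$ is a Banach lattice for the quotient norm and order, and the quotient map $Q:Z\to Z/J$ is a lattice homomorphism. A \emph{lift} of a map $T:P\to Z/J$ is a map $\hat T:P\to Z$ with $Q\hat T=T$.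

\begin{definition}
A Banach lattice $P$ is \emph{projective} if for every Banach lattice $Z$, every closed ideal $J$ in $Z$, every lattice homomorphism $T:P\to Z/J$ and every $\epsilon>0$ there is a lattice homomorphism $\hat T:P\to Z$ with $Q\hat T=T$ and $\|\hat T\|\le(1+\epsilon)\|T\|$.
\end{definition}

The real line is projective. A lattice homomorphism $T:\mathbb R\to Z/J$ has the form $t\mapsto tw$ with $w\ge0$; there is $z\in Z$ with $Qz=w$ and $\|z\|\le(1+\epsilon)\|w\|$, and $t\mapsto t|z|$ is the required lift. The factor $1+\epsilon$ is there because the quotient norm is an infimum. For a larger $P$ such a choice must be made for many elements at once, in a way that respects the lattice relations in $P$ and loses almost nothing in norm.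

The \emph{Fremlin tensor product} $X\hat\otimes_{|\pi|}Y$ of Banach lattices $X$ and $Y$ is the completion of Fremlin's vector lattice tensor product $X\bar\otimes Y$ for the lattice norm
\[
\|u\|_{|\pi|}=\inf\Big\{\sum_{i=1}^n\|x_i\|\,\|y_i\|\ :\ n\in\mathbb N,\ x_i\in X_+,\ y_i\in Y_+,\ |u|\le\sum_{i=1}^n x_i\otimes y_i\Big\}.
\]
We abbreviate it to $X\hat\otimes Y$. Lattice homomorphisms on $X\hat\otimes Y$ correspond to bounded lattice bimorphisms on $X\times Y$ (Section~\ref{sec:prelim}), so $X\hat\otimes Y$ is projective when bimorphisms can be lifted through quotient maps.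

For modules over a commutative ring, a tensor product of projectives is projective, since a tensor product of direct summands of free modules is again a direct summand of a free module. For Banach lattices it is known that the Fremlin tensor product of two projectives need not be projective in general. An element $e\ge0$ of $X$ is a \emph{topological order unit} if the closed ideal generated by $e$ is $X$, and a \emph{strong order unit} if the ideal generated by $e$ is already $X$. The following question was posed by de Pagter and Wickstead \cite{dPW}.

\medskip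
\noindent\textbf{Question.} \emph{If $X$ and $Y$ are projective Banach lattices with topological order units, is $X\hat\otimes Y$ projective?}
\medskip

An order unit looks like the right remedy. Let $e$ and $f$ be topological order units of $X$ and $Y$, let $T:X\hat\otimes Y\to Z/J$ be nonzero, and let $u\ge0$ be a lift of $T(e\otimes f)$. By Kakutani's theorem the ideal generated by $u$ is a space $C(L)$. The quotient map becomes restriction to a closed set $R\subset L$, and for $x,y$ in the ideals generated by $e,f$ the element $T(x\otimes y)$ becomes the pointwise product of the functions $T(x\otimes f)$ and $T(e\otimes y)$ on $R$; see \eqref{eq:product} below. One would therefore extend these two families of functions from $R$ to $L$ and multiply. This suggests the answer yes, and yes is correct when $X=\mathbb R$, since $\mathbb R\hat\otimes Y=Y$, and, as we shall see, for $C([0,1]^A)$ and $C([0,1]^B)$ with the supremum norm and arbitrary index sets $A,B$. The recipe overlooks one point. The norm of $Z$ on $C(L)$ need not be the supremum norm, and the norm of a product of two functions is not controlled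 by the norms of the factors. There is one norm condition for every \emph{pair} $(x,y)$, and one of the two extended functions has to take care of it. Whether this is possible is a matter of cardinality, and the answer to the question is no.

The counterexamples are renormings of $C([0,1]^A)$. For a set $A$ and a real number $M\ge1$, let $P_A^M$ be the vector lattice $C([0,1]^A)$, with coordinate functions $x_a$ ($a\in A$) and norm
\begin{equation}\label{eq:Pnorm}
\|f\|=\inf\Big\{M\lambda_0+\sum_{a\in F}\lambda_a\ :\ F\subset A\text{ finite},\ \lambda_0,\lambda_a\ge0,\ |f|\le\lambda_0 1+\sum_{a\in F}\lambda_ax_a\Big\}.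
\end{equation}
This is a projective Banach lattice with strong order unit $1$ (Lemma~\ref{lem:Pproj}), separable when $A$ is countable.

\begin{theorem}\label{thm:counter}
Let $A$ be uncountable, $B$ infinite (for instance $B=\mathbb N$) and $M>1$. There are a Banach lattice $Z$, a closed ideal $J$ in $Z$ and a lattice homomorphism $T:P_A^M\hat\otimes P_B^M\to Z/J$ with $\|T\|\le1$ such that every positive linear map $\hat T$ with $Q\hat T=T$ satisfies $\|\hat T\|\ge M$. Hence $P_A^M\hat\otimes P_B^M$ is not projective, although both factors are projective and have strong order units.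
\end{theorem}

Letting $M$ grow along an $\ell_1$-sum makes the failure independent of the choice of an equivalent norm. The $\ell_1$-sum of Banach lattices $E_n$ consists of the sequences $(f_n)$ with $f_n\in E_n$ and $\|(f_n)\|=\sum\|f_n\|<\infty$, ordered coordinatewise.

\begin{theorem}\label{thm:iso}
Let $A$ be uncountable, and let $X$ and $Y$ be the $\ell_1$-sums of the sequences $(P_A^n)_{n\ge1}$ and $(P_{\mathbb N}^n)_{n\ge1}$. Then $X$ and $Y$ are projective with topological order units, $Y$ is separable, and $X\hat\otimes Y$ is not lattice isomorphic to any projective Banach lattice.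
\end{theorem}

The property that restores the positive answer says that countably many upper bounds of norm at most one suffice, up to small errors, for the whole unit ball.

\begin{definition}
A Banach lattice $X$ is \emph{countably dominated} if there are $d_n\in B_X\cap X_+$, $n\in\mathbb N$, such that $\bigcup_n[-d_n,d_n]$ is dense in $B_X$. We call $(d_n)$ a \emph{dominating sequence}.
\end{definition}

A separable lattice is countably dominated: take $d_n=|x_n|$ with $(x_n)$ dense in $B_X$. So is $C(K)$ with the supremum norm, however large the compact space $K$: take $d_n=1$. A countably dominated lattice has the topological order unit $\sum2^{-n}d_n$, because the closed ideal generated by this element contains every interval $[-d_n,d_n]$.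

\begin{theorem}\label{thm:positive}
If $X$ and $Y$ are projective and countably dominated, then $X\hat\otimes Y$ is projective. In particular, the Fremlin tensor product of two separable projective Banach lattices is projective.
\end{theorem}

\begin{corollary}\label{cor:density}
Let $\kappa,\lambda$ be infinite cardinals. Then $X\hat\otimes Y$ is projective for all projective $X,Y$ with topological order units and density characters at most $\kappa,\lambda$ respectively, if and only if $\kappa=\lambda=\aleph_0$.
\end{corollary}

\begin{theorem}\label{thm:char}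
For a Banach lattice $X$ with a topological order unit $e$, the following are equivalent:
\begin{enumerate}
\item[(1)] $X$ is projective and countably dominated;
\item[(2)] $X\hat\otimes Y$ is projective for every countably dominated projective $Y$;
\item[(3)] $X\hat\otimes Y$ is projective for every separable projective $Y$;
\item[(4)] $X\hat\otimes P^M_{\mathbb N}$ is projective for infinitely many $M\in\mathbb N$.
\end{enumerate}
\end{theorem}

The mechanism behind all four theorems is visible on a single map defined on $P_A^M\hat\otimes P_B^M$. It is studied in Section~\ref{sec:test}, first for one-point sets $A$ and $B$.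

\section{Standard facts}\label{sec:prelim}

\subsection*{Banach lattices}
For $u\in X_+$ let $X_u=\{x:|x|\le cu\text{ for some }c\ge 0\}$ be the (not necessarily closed) ideal generated by $u$.
\begin{enumerate}
\item[(L1)] A positive linear map between Banach lattices is bounded. Two lattice homomorphisms between Banach lattices that agree on a set agree on the closed sublattice generated by it.
\item[(L2)] (Kakutani) For $u\ne0$ there are a compact Hausdorff space $L$ and a vector lattice isomorphism $X_u\cong C(L)$ taking $u$ to $1$. The inclusion $C(L)\to X$ is continuous, since $\|g\|_X\le\|g\|_\infty\|u\|$. Consequently an identity or inequality between expressions built from finitely many variables by linear and lattice operations holds in every Banach lattice if it holds for real numbers: place the variables in one ideal $X_u$ and argue pointwise.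
\item[(L3)] Let $w\in(Z/J)_+$ and $c>\|w\|$. There is $z\in Z_+$ with $Qz=w$ and $\|z\|\le c$: take the modulus of any lift of norm at most $c$. If $u\in Z_+$ and $|Qz|\le Qu$, then the \emph{truncation} $z'=(z\wedge u)\vee(-u)$ satisfies $Qz'=Qz$ and $|z'|=|z|\wedge u$.
\item[(L4)] Let $L$ be compact Hausdorff. Every closed ideal of $C(L)$ is $\{g:g|_R=0\}$ for a closed set $R\subset L$. Continuous real functions on a closed subset extend to $L$ (Tietze). For closed $R$ and open $U\supset R$ there is a continuous $g:L\to[0,1]$ equal to $1$ on $R$ and to $0$ off $U$ (Urysohn). A sublattice, or a subalgebra, of $C(L)$ that contains the constants and separates points is dense (Stone--Weierstrass).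
\end{enumerate}

For $\lambda\ge1$ we say that $E$ has the \emph{$\lambda$-lifting property} if every lattice homomorphism $S:E\to Z/J$ has a lift that is a lattice homomorphism of norm at most $\lambda\|S\|$. Thus $E$ is projective if and only if it has the $\lambda$-lifting property for every $\lambda>1$.

\begin{lemma}[Retracts]\label{lem:retract}
Let $\iota:E\to F$ and $r:F\to E$ be lattice homomorphisms of norm at most $1$ with $r\iota=\mathrm{id}$. If $F$ has the $\lambda$-lifting property, then so does $E$.
\end{lemma}

\begin{proof}
Given $S:E\to Z/J$, let $G$ be a lift of $Sr$ with $\|G\|\le\lambda\|Sr\|\le\lambda\|S\|$. Then $QG\iota=Sr\iota=S$ and $\|G\iota\|\le\lambda\|S\|$.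
\end{proof}

\subsection*{The tensor product}
A bilinear map $\psi:X\times Y\to Z$ is a \emph{lattice bimorphism} if $\psi(x,\cdot)$ and $\psi(\cdot,y)$ are lattice homomorphisms for all $x\in X_+$ and $y\in Y_+$. Then $\psi(x,y)\ge0$ for $x,y\ge0$, and splitting $x$ and $y$ into positive and negative parts gives $|\psi(x,y)|\le\psi(|x|,|y|)$ in general. The first two of the following facts are due to Fremlin \cite{F72,F74}.
\begin{enumerate}
\item[(F1)] The map $(x,y)\mapsto x\otimes y$ is a lattice bimorphism, its range generates $X\bar\otimes Y$ as a vector lattice, and $\|x\otimes y\|_{|\pi|}=\|x\|\,\|y\|$.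
\item[(F2)] A bounded lattice bimorphism $\psi:X\times Y\to Z$ into a Banach lattice induces a unique bounded lattice homomorphism $\psi^\otimes:X\hat\otimes Y\to Z$ with $\psi^\otimes(x\otimes y)=\psi(x,y)$.
\item[(F3)] If $\|\psi(x,y)\|\le C\|x\|\,\|y\|$ for $x,y\ge0$, then $\psi$ is bounded and $\|\psi^\otimes\|\le C$, because $|u|\le\sum x_i\otimes y_i$ gives $|\psi^\otimes u|=\psi^\otimes|u|\le\sum\psi(x_i,y_i)$.
\end{enumerate}
By (F1) and (L1), lattice homomorphisms on $X\hat\otimes Y$ that agree on all $x\otimes y$ are equal. Three consequences will be used. Lattice homomorphisms $i:X\to X'$ and $j:Y\to Y'$ induce a lattice homomorphism $i\otimes j$ with $x\otimes y\mapsto ix\otimes jy$ and $\|i\otimes j\|\le\|i\|\,\|j\|$, and $(i'\otimes j')(i\otimes j)=i'i\otimes j'j$. The bimorphism $(x,y)\mapsto y\otimes x$ and its mirror image induce mutually inverse contractions, so $X\hat\otimes Y$ and $Y\hat\otimes X$ are isometrically lattice isomorphic. In the same way $(t,y)\mapsto ty$ and $y\mapsto1\otimes y$ identify $\mathbb R\hat\otimes Y$ with $Y$.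

\subsection*{Continuous functions on cubes}

\begin{lemma}\label{lem:cube}
Let $I$ be a set, $E$ a normed space and $F:[0,1]^I\to E$ continuous. For every $\delta>0$ there is a finite set $S\subset I$ such that $\|F(v)-F(v')\|\le\delta$ whenever $v$ and $v'$ agree on $S$. There is a countable set $S\subset I$ such that $F(v)=F(v')$ whenever $v$ and $v'$ agree on $S$.
\end{lemma}

\begin{proof}
By compactness, cover the cube by finitely many basic open sets on each of which any two values of $F$ are within $\delta$. Let $S$ be the finite set of coordinates that these sets restrict. If $v$ and $v'$ agree on $S$, a set of the cover that contains $v$ also contains $v'$. For the second statement take the union of the finite sets for $\delta=1/k$, $k\in\mathbb N$.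
\end{proof}

\section{The lattices $P_A^M$}\label{sec:P}

Formula \eqref{eq:Pnorm} defines a lattice seminorm, since dominations can be added, multiplied by positive scalars, and passed to functions of smaller modulus; the same remark applies to the norms of this form in Sections~\ref{sec:test} and~\ref{sec:char}. Since $0\le x_a\le1$ and $M\ge1$, a domination gives $|f|\le M\lambda_0+\sum\lambda_a$, and the domination $|f|\le\|f\|_\infty1$ is always available. Thus
\[
\|f\|_\infty\le\|f\|\le M\|f\|_\infty ,
\]
so $P_A^M$ is a Banach lattice with strong order unit $1$, and $P_A^1$ is $C([0,1]^A)$ with the supremum norm. We have $\|1\|\le M$ and $\|x_a\|\le1$. Polynomials in the $x_a$ with rational coefficients are dense by (L4), so the density character of $P_A^M$ is at most $\max(|A|,\aleph_0)$.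

The norm is designed so that positive maps can be estimated on $1$ and the $x_a$ alone. We write $y_b$ for the coordinate functions in $P_B^M$.

\begin{lemma}\label{lem:norms}
Let $E$ and $X$ be Banach lattices and $C\ge0$.
\begin{enumerate}
\item[(a)] A positive linear map $S:P_A^M\to E$ with $\|S1\|\le CM$ and $\|Sx_a\|\le C$ for all $a$ has $\|S\|\le C$.
\item[(b)] A lattice bimorphism $\psi:X\times P_B^M\to E$ with $\|\psi(x,1)\|\le CM\|x\|$ and $\|\psi(x,y_b)\|\le C\|x\|$ for all $x\ge0$ and all $b$ is bounded, and $\|\psi^\otimes\|\le C$.
\item[(c)] A lattice bimorphism $\psi:P_A^M\times P_B^M\to E$ such that, for all $a$ and $b$,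
\[
\|\psi(1,1)\|\le CM^2,\quad\|\psi(x_a,1)\|\le CM,\quad\|\psi(1,y_b)\|\le CM,\quad\|\psi(x_a,y_b)\|\le C
\]
is bounded, and $\|\psi^\otimes\|\le C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $|f|\le\lambda_01+\sum\lambda_ax_a$, then $|Sf|\le S|f|\le\lambda_0S1+\sum\lambda_aSx_a$, so $\|Sf\|\le C(M\lambda_0+\sum\lambda_a)$. (b) For $x\ge0$, part (a) with the constant $C\|x\|$ applies to $\psi(x,\cdot)$ and gives $\|\psi(x,g)\|\le C\|x\|\,\|g\|$; now use (F3). (c) Part (a) applies to $\psi(\cdot,1)$ with the constant $CM$ and to $\psi(\cdot,y_b)$ with the constant $C$. This gives the hypotheses of (b).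
\end{proof}

The only relations among the generators $1$ and $x_a$ are $0\le x_a\le1$, and these can be preserved by truncation. This is why $P_A^M$ is projective. The lemma also records where the lift takes its values, which will be needed for $\ell_1$-sums.

\begin{lemma}\label{lem:Pproj}
The lattice $P=P_A^M$ is projective. More precisely, let $T:P\to Z/J$ be a lattice homomorphism with $\|T\|\le1$, let $\epsilon>0$, and let $u\in Z_+$ satisfy $Qu=T1$ and $\|u\|\le(1+\epsilon)M$. Then $T$ has a lift $\hat T$ that is a lattice homomorphism with range in $Z_u$ and $\|\hat T\|\le1+\epsilon$.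
\end{lemma}

\begin{proof}
If $u=0$, then $T1=0$, so $T=0$ because $1$ is a strong order unit, and $\hat T=0$ will do. Let $u\ne0$ and identify $Z_u$ with $C(L)$ as in (L2). By (L3) there are $v_a\in Z_+$ with $Qv_a=Tx_a$ and $\|v_a\|\le1+\epsilon$, and since $Tx_a\le T1=Qu$ we may truncate and assume $0\le v_a\le u$. The $v_a$ are then continuous functions $L\to[0,1]$, and $v=(v_a)_{a\in A}:L\to[0,1]^A$ is continuous. Put $\hat Tf=f\circ v\in C(L)=Z_u$. This is a lattice homomorphism with $\hat T1=u$ and $\hat Tx_a=v_a$, so $\|\hat T\|\le1+\epsilon$ by Lemma~\ref{lem:norms}(a). The lattice homomorphisms $Q\hat T$ and $T$ agree on $1$ and all $x_a$, which generate a dense sublattice by (L4); hence $Q\hat T=T$ by (L1). For projectivity, scale a nonzero $T$ to $\|T\|=1$; then $\|T1\|\le M$, and a suitable $u$ exists by (L3).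
\end{proof}

\begin{example}\label{ex:cd}
The lattice $P_A^M$ is countably dominated if $A$ is countable (it is separable) or if $M=1$ (the norm is the supremum norm). If $A$ is uncountable and $M>1$, it is not. This follows from Theorems~\ref{thm:counter} and~\ref{thm:positive} with the second factor $P^M_{\mathbb N}$, and it can be seen directly. Let $d_n\ge0$ with $\|d_n\|\le1$. For all $n,k$ choose a domination of $d_n$ as in \eqref{eq:Pnorm} with $M\lambda_0+\sum\lambda_a\le1+1/k$. Countably many coordinates occur in these dominations; let $a$ be another one, and let $w$ be the point with $x_a(w)=1$ and all other coordinates $0$. Then $d_n(w)\le\lambda_0\le(1+1/k)/M$ for all $k$, so $d_n(w)\le1/M$, and every $g\in[-d_n,d_n]$ has $\|x_a-g\|\ge1-1/M$. A strong order unit bounds every element of the ball, but at the cost of a factor $M$ in norm; this is the source of the negative answer.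
\end{example}

\section{A test map on $P_A^M\hat\otimes P_B^M$}\label{sec:test}

\subsection*{The construction}
Let $A,B$ be nonempty sets and $M\ge1$. By Lemma~\ref{lem:norms}(c), a homomorphism on $P_A^M\hat\otimes P_B^M$ is contractive as soon as the images of $1\otimes1$, $x_a\otimes1$, $1\otimes y_b$ and $x_a\otimes y_b$ have norms at most $M^2$, $M$, $M$ and $1$. To make lifting as hard as possible we take a lattice $Z$ with one independent function for each of these tensors, normed by the weights just listed, and we let the product relation between these functions hold only in the quotient.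

Let $W=[0,1]^A\times[0,1]^B\times[0,1]^{A\times B}$ with coordinate functions $\alpha_a,\beta_b,\zeta_{ab}$, and write $\alpha=(\alpha_a)_a$, $\beta=(\beta_b)_b$. Let $Z=C(W)$, and let $\|h\|_Z$ be the infimum of
\[
M^2\lambda+M\sum_a\mu_a+M\sum_b\nu_b+\sum_{a,b}\rho_{ab}
\]
over all finite families of nonnegative coefficients with
\begin{equation}\label{eq:Zdom}
|h|\le\lambda+\sum_a\mu_a\alpha_a+\sum_b\nu_b\beta_b+\sum_{a,b}\rho_{ab}\zeta_{ab}.
\end{equation}
As in Section~\ref{sec:P}, $\|h\|_\infty\le\|h\|_Z\le M^2\|h\|_\infty$, so $Z$ is a Banach lattice, and the functions $1,\alpha_a,\beta_b,\zeta_{ab}$ have norms at most $M^2,M,M,1$. Let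
\[
R=\{w\in W:\zeta_{ab}(w)=\alpha_a(w)\beta_b(w)\text{ for all }a,b\},\qquad J=\{h\in Z:h|_R=0\},
\]
a closed ideal. The map $\psi_0(f,g)=f(\alpha)g(\beta)$ is a lattice bimorphism $P_A^M\times P_B^M\to Z$, hence so is $Q\psi_0$ into $Z/J$. The values of $Q\psi_0$ at the four types of pairs in Lemma~\ref{lem:norms}(c) are $Q1$, $Q\alpha_a$, $Q\beta_b$ and $Q(\alpha_a\beta_b)=Q\zeta_{ab}$, so the lemma applies with $C=1$. The \emph{test map} is
\[
T=(Q\psi_0)^\otimes:P_A^M\hat\otimes P_B^M\to Z/J,\qquad\|T\|\le1 .
\]

For $a\in A$ and $b\in B$ let $w_{ab}\in W$ be the point with $\alpha_a=\beta_b=1$ and all other coordinates, including all $\zeta$'s, equal to $0$. At this point the cheap functions $\zeta$ are of no use in \eqref{eq:Zdom}: we get $|h(w_{ab})|\le\lambda+\mu_a+\nu_b\le\frac1M(M^2\lambda+M\mu_a+M\nu_b)$, so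
\begin{equation}\label{eq:eval}
|h(w_{ab})|\le\|h\|_Z/M\qquad(h\in Z).
\end{equation}
The obvious lift $\psi_0^\otimes$ of $T$ has norm exactly $M$. It is at most $M$ by Lemma~\ref{lem:norms}(c), because $\|\alpha_a\beta_b\|_Z\le\|\alpha_a\|_Z\le M$, and at least $M$ because $\|\alpha_a\beta_b\|_Z\ge M$ by \eqref{eq:eval} while $\|x_a\otimes y_b\|\le1$. The question is whether another lift does better.

\subsection*{One pair}
Let $A$ and $B$ have one point each. Then $W=[0,1]^3$ with coordinates $\alpha,\beta,\zeta$, and $R$ is the surface $\zeta=\alpha\beta$. Look for a lift induced by $\psi(f,g)=f(p)g(q)$, where $p,q:W\to[0,1]$ are continuous and $p=\alpha$, $q=\beta$ on $R$; any such $\psi$ is a lattice bimorphism with $Q\psi=Q\psi_0$. We want $pq$ to be almost dominated by $\zeta$. Fix $\eta>0$ and put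
\[
\gamma=\min\{1,\ \eta^{-1}(\zeta+\eta-\alpha\beta)^+\}.
\]
Then $\gamma=1$ on $R$, and $\alpha\beta\gamma\le\zeta+\eta$ everywhere: where $\alpha\beta\ge\zeta+\eta$ we have $\gamma=0$, and elsewhere $\alpha\beta\gamma\le\alpha\beta<\zeta+\eta$. Take $p=\alpha$ and $q=\beta\gamma$. The four values in Lemma~\ref{lem:norms}(c) are $1$, $p\le\alpha$, $q\le\beta$ and $pq\le\zeta+\eta$, of norms at most $M^2$, $M$, $M$ and $1+M^2\eta$. So $\psi^\otimes$ is a lift of norm at most $1+M^2\eta$. The choice $p=\alpha\gamma$, $q=\beta$ works as well: one of the two factors must be damped, and it does not matter which.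

\subsection*{Many pairs}
For general $A$ and $B$ define $\gamma_{ab}$ in the same way from $\alpha_a,\beta_b,\zeta_{ab}$. Each pair $(a,b)$ must be looked after by $a$ or by $b$, and a finite product of the $\gamma$'s is continuous. Suppose there are finite sets $F_a,G_b\subset A\times B$ with
\begin{equation}\label{eq:cover}
(a,b)\in F_a\cup G_b\qquad\text{for all }(a,b)\in A\times B .
\end{equation}
Put $p_a=\alpha_a\prod_{b:(a,b)\in F_a}\gamma_{ab}$ and $q_b=\beta_b\prod_{a:(a,b)\in G_b}\gamma_{ab}$. Then $p_a\le\alpha_a$ and $q_b\le\beta_b$ with equality on $R$, and $p_aq_b\le\alpha_a\beta_b\gamma_{ab}\le\zeta_{ab}+\eta$. Hence $\psi(f,g)=f((p_a)_a)\,g((q_b)_b)$ again induces a lift of $T$ of norm at most $1+M^2\eta$. Sets satisfying \eqref{eq:cover} exist if $B$ is finite (take $F_a=\{a\}\times B$, $G_b=\emptyset$), if $A$ is finite (exchange the roles), and if $A=B=\mathbb N$, where the larger index looks after the pair: $F_i=\{(i,j):j\le i\}$ and $G_j=\{(i,j):i\le j\}$. So each hypothesis of Theorem~\ref{thm:counter} on $A$ and $B$ is needed for the test map to have only large lifts. Under those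 hypotheses \eqref{eq:cover} is impossible.

\begin{lemma}\label{lem:pairs}
Let $A$ be uncountable and $B$ infinite, and let $F_a$ ($a\in A$) and $G_b$ ($b\in B$) be finite sets. Then there is $(a,b)\in A\times B$ with $(a,b)\notin F_a\cup G_b$.
\end{lemma}

\begin{proof}
Let $B_0\subset B$ be countably infinite. The set $\bigcup_{b\in B_0}G_b$ is countable, so there is $a\in A$ that is not the first entry of any pair in it. Since $F_a$ is finite, there is $b\in B_0$ with $(a,b)\notin F_a$.
\end{proof}

\subsection*{The counterexample}
An arbitrary positive lift need not have the form $f(p)g(q)$, so the image of $x_a\otimes y_b$ is not known to be a product. Positivity supplies a substitute. For numbers $s,t\in[0,1]$ we have $st\ge s+t-1$, because $(1-s)(1-t)\ge0$, and this lower bound is linear in $1,s,t,st$. It therefore survives under positive linear maps, and it is sharp at $s=t=1$, which is the case at the points $w_{ab}$.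

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $Z,J,T$ be as above, and let $\hat T$ be a positive linear lift of $T$; it is bounded by (L1). Put
\[
h=\hat T(1\otimes1),\quad\varphi_a=\hat T(x_a\otimes1),\quad\psi_b=\hat T(1\otimes y_b),\quad\theta_{ab}=\hat T(x_a\otimes y_b).
\]
These are continuous functions on $W$, and since $Q\hat T=T$ we have $h=1$, $\varphi_a=\alpha_a$ and $\psi_b=\beta_b$ on $R$. Applying $\hat T$ to $(1-x_a)\otimes(1-y_b)\ge0$ gives
\begin{equation}\label{eq:lower}
\theta_{ab}\ge\varphi_a+\psi_b-h\quad\text{on }W.
\end{equation}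
Fix $\delta>0$. The space $W$ is a cube whose coordinates are indexed by the disjoint union of $A$, $B$ and $A\times B$. Let $H,F_a,G_b$ be finite sets of coordinates given by Lemma~\ref{lem:cube} for $h,\varphi_a,\psi_b$ and this $\delta$. By Lemma~\ref{lem:pairs}, applied to the sets $F_a$ and $H\cup G_b$, there is a pair $(a,b)$ outside $F_a\cup H\cup G_b$: none of the three functions on the right of \eqref{eq:lower} notices the coordinate $\zeta_{ab}$.

Let $w=w_{ab}$, and let $w'$ be obtained from $w$ by changing $\zeta_{ab}$ to $1$. Then $w'\in R$, since at $w'$ both $\zeta_{a'b'}$ and $\alpha_{a'}\beta_{b'}$ equal $1$ for $(a',b')=(a,b)$ and $0$ otherwise. Hence $h(w')=\varphi_a(w')=\psi_b(w')=1$. The points $w,w'$ differ only in the coordinate $(a,b)$, so $h(w)\le1+\delta$, $\varphi_a(w)\ge1-\delta$ and $\psi_b(w)\ge1-\delta$. By \eqref{eq:lower}, \eqref{eq:eval} and (F1),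
\[
1-3\delta\le\theta_{ab}(w)\le\frac1M\|\theta_{ab}\|_Z\le\frac1M\|\hat T\|\,\|x_a\|\,\|y_b\|\le\frac1M\|\hat T\|.
\]
Letting $\delta\to0$ gives $\|\hat T\|\ge M$. If the product were projective, then for $0<\epsilon<M-1$ there would be a lift of norm at most $(1+\epsilon)\|T\|<M$. The factors are projective by Lemma~\ref{lem:Pproj}.
\end{proof}

The obstruction does not use that the lift preserves the lattice operations: no positive linear lift improves on the obvious one. The hypothesis $M>1$ enters only in the last step. For $M=1$ both factors are countably dominated, and the product is projective by Theorem~\ref{thm:positive}.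

\section{An isomorphic counterexample}\label{sec:iso}

The product in Theorem~\ref{thm:counter} is lattice isomorphic to a projective lattice: the identity maps between $P_A^M$ and $P_A^1$, and between $P_B^M$ and $P_B^1$, induce mutually inverse lattice homomorphisms between $P_A^M\hat\otimes P_B^M$ and the projective lattice $P_A^1\hat\otimes P_B^1$. To exclude this we place the examples for all $M=n$ inside one product. The work lies in showing that the $\ell_1$-sums are still projective. The summands can be lifted one at a time, but a sum of lattice homomorphisms is a lattice homomorphism only under a condition such as disjointness of the ranges. Lemma~\ref{lem:Pproj} lets us prescribe the ranges, so it suffices to lift the units of the summands to disjoint elements.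

\begin{proof}[Proof of Theorem~\ref{thm:iso}]
Let $1_n$ be the unit of the $n$-th summand of $X$, so $\|1_n\|\le n$. The series $\sum2^{-n}n^{-1}1_n$ converges. The ideal generated by its sum contains every summand, and finite sums of elements of the summands are dense, so it is a topological order unit. The same holds in $Y$, and $Y$ is separable because its summands are.

\emph{Projectivity.} We treat $X$; the argument does not use that $A$ is uncountable, so it covers $Y$. Let $T:X\to Z/J$ be a lattice homomorphism with $\|T\|=1$ and let $\epsilon>0$. By (L3) choose $u_n'\in Z_+$ with $Qu_n'=T1_n$ and $\|u_n'\|\le(1+\epsilon)n$. The series $\sum4^{-k}u_k'$ converges, and we set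
\[
u_n=\Big(u_n'-4^n\sum_{k\ne n}4^{-k}u_k'\Big)^+ .
\]
The weights are chosen so that what is subtracted for $n$ and for $m$ is reciprocal. For $n\ne m$ and $t=4^{n-m}$, keeping one term of each sum gives $u_n\le(u_n'-tu_m')^+$ and $u_m\le(u_m'-t^{-1}u_n')^+=t^{-1}(u_n'-tu_m')^-$. The positive and negative parts of an element are disjoint, so $u_n\wedge u_m=0$. The elements $T1_k$ are pairwise disjoint, so $s_n=4^n\sum_{k\ne n}4^{-k}T1_k$ is a positive element disjoint from $T1_n$, and $Qu_n=(T1_n-s_n)^+=T1_n$. Finally $0\le u_n\le u_n'$, so $\|u_n\|\le(1+\epsilon)n$.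

By Lemma~\ref{lem:Pproj} the restriction of $T$ to $P_A^n$ has a lift $\hat T_n$, a lattice homomorphism with range in $Z_{u_n}$ and $\|\hat T_n\|\le1+\epsilon$. Put $\hat T(f_n)_n=\sum_n\hat T_nf_n$. The series converges absolutely, $\|\hat T\|\le1+\epsilon$ and $Q\hat T=T$. Elements of $Z_{u_n}$ and $Z_{u_m}$ are disjoint for $n\ne m$, and the modulus of a convergent sum of pairwise disjoint elements is the sum of the moduli. Hence $|\hat T(f_n)_n|=\sum|\hat T_nf_n|=\sum\hat T_n|f_n|=\hat T|(f_n)_n|$.

\emph{The product.} Suppose $V$ is a lattice isomorphism of $X\hat\otimes Y$ onto a projective lattice; $V$ and $V^{-1}$ are bounded by (L1). Given $S:X\hat\otimes Y\to Z/J$, lift $SV^{-1}$ with $\epsilon=1$ and compose with $V$. This shows that $X\hat\otimes Y$ has the $\lambda$-lifting property for $\lambda=2\|V\|\,\|V^{-1}\|$. Fix $n\ge2$. Let $i,j$ be the inclusions of $P_A^n,P_{\mathbb N}^n$ into $X,Y$, and $p,q$ the coordinate projections onto them. Then $i\otimes j$ and $p\otimes q$ are lattice homomorphisms of norm at most $1$ with $(p\otimes q)(i\otimes j)=\mathrm{id}$. By Lemma~\ref{lem:retract},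 $P_A^n\hat\otimes P_{\mathbb N}^n$ has the $\lambda$-lifting property, so the map $T$ of Theorem~\ref{thm:counter} with $M=n$ and $B=\mathbb N$ has a lift of norm at most $\lambda$. Thus $n\le\lambda$ for all $n\ge2$, which is absurd.
\end{proof}

\section{Countably dominated factors}\label{sec:positive}

The proof of Theorem~\ref{thm:positive} follows the recipe of the introduction, and two difficulties must be met. First, the extended functions must satisfy all lattice relations that hold in $X$ and $Y$. Projectivity removes this difficulty, because it allows us to replace $X$ and $Y$ by free lattices, whose generators satisfy no relations. Second, the generators may be uncountably many, and there is a norm condition for each pair of them. Countable domination reduces these conditions to the pairs $(i,j)\in\mathbb N\times\mathbb N$, where the larger index can look after the pair as in Section~\ref{sec:test}.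

\subsection*{Free Banach lattices}
For a set $A$ let $FVL(A)$ be the vector lattice of functions on $\mathbb R^A$ generated by the coordinate functions $\delta_a$. Its elements are given by expressions in finitely many $\delta_a$ built with linear and lattice operations. Every family $(z_a)_{a\in A}$ in a Banach lattice $E$ determines a unique lattice homomorphism $S:FVL(A)\to E$ with $S\delta_a=z_a$: substitute $z_a$ for $\delta_a$, which is well defined by the last sentence of (L2). Put $\|x\|=\sup\|Sx\|$, the supremum being over all lattice homomorphisms $S$ into Banach lattices with $\|S\delta_a\|\le1$ for all $a$. This lattice seminorm is finite, because every $x$ satisfies $|x|\le c\sum_{a\in F}|\delta_a|$ for some $c$ and some finite $F$ (the elements with this property form a sublattice containing the $\delta_a$). It is a norm, because the evaluations at points of $[-1,1]^A$ are admissible maps $S$, and a positively homogeneous function of finitely many coordinates that vanishes on $[-1,1]^A$ is zero. The completion is the \emph{free Banach lattice} $FBL(A)$ of \cite{dPW}. By scaling, for every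 lattice homomorphism $S$ from $FVL(A)$ into a Banach lattice and every $C\ge0$,
\begin{equation}\label{eq:free}
\|S\delta_a\|\le C\ \text{ for all }a\quad\Longrightarrow\quad\|Sx\|\le C\|x\|\ \text{ for all }x\in FVL(A).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Let $(d_i)$ and $(c_j)$ be dominating sequences for $X$ and $Y$. Put
\[
e=\sum2^{-i}d_i,\qquad f=\sum2^{-j}c_j,\qquad A=\bigcup_i[-d_i,d_i],\qquad B=\bigcup_j[-c_j,c_j].
\]
For $a\in A$ fix $n(a)$ with $|a|\le d_{n(a)}$, and for $b\in B$ fix $m(b)$ with $|b|\le c_{m(b)}$. Then $d_i\le2^ie$ and $c_j\le2^jf$, so $A\subset X_e$ and $B\subset Y_f$, and these two ideals are dense. Let $T:X\hat\otimes Y\to Z/J$ be a lattice homomorphism; by scaling we may assume $\|T\|=1$. Fix $\epsilon>0$.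

\emph{Step 1: reduction to free lattices.} Let $\pi:FBL(A)\to X$ be the lattice homomorphism with $\pi\delta_a=a$; it exists and has $\|\pi\|\le1$ by \eqref{eq:free}. The image of the closed unit ball contains $A$, so it is dense in $B_X$. It follows that $\pi$ maps the open unit ball onto the open unit ball: given $\|x_0\|<1-\theta$ with $\theta>0$, choose successively $w_k$ with $\|w_k\|\le\|x_k\|$ such that $x_{k+1}=x_k-\pi w_k$ has $\|x_{k+1}\|\le\theta\|x_k\|$; then $\pi\sum w_k=x_0$ and $\|\sum w_k\|\le\|x_0\|/(1-\theta)<1$. Thus $X=FBL(A)/\ker\pi$ isometrically as Banach lattices. Since $X$ is projective, the identity of $X$ has a lift: a lattice homomorphism $\rho:X\to FBL(A)$ with $\pi\rho=\mathrm{id}$ and $\|\rho\|\le1+\epsilon$. The same construction for $Y$ and $B$ gives $\pi':FBL(B)\to Y$ and $\rho':Y\to FBL(B)$. This is the only use of projectivity. It remains to lift the bimorphism $(x,y)\mapsto T(\pi x\otimes\pi'y)$ on $FBL(A)\times FBL(B)$.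

\emph{Step 2: localization.} Choose $u\in Z_+$ with $Qu=T(e\otimes f)$. If $|x|\le se$ and $|y|\le tf$, then
\begin{equation}\label{eq:local}
|T(x\otimes y)|\le T(|x|\otimes|y|)\le st\,Qu .
\end{equation}
If $Qu$ were $0$, then $T(x\otimes y)=0$ on $X_e\times Y_f$, hence on $X\times Y$ by density, and $T=0$. So $Qu\ne0$. Identify $Z_u$ with $C(L)$ and $u$ with $1$. The set $J\cap Z_u$ is a closed ideal of $C(L)$ not containing $1$, so it is $\{g:g|_R=0\}$ for a closed nonempty $R\subset L$. By truncation (L3), $Q$ maps $Z_u$ onto $(Z/J)_{Qu}$; by Tietze's theorem, restriction maps $C(L)$ onto $C(R)$. These two surjective lattice homomorphisms have the same kernel, so we may identify $(Z/J)_{Qu}$ with $C(R)$ in such a way that $Qg=g|_R$ for $g\in C(L)$ and $Qu=1$. By \eqref{eq:local}, $T(x\otimes y)\in C(R)$ for $x\in X_e$ and $y\in Y_f$. We claim that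
\begin{equation}\label{eq:product}
T(x\otimes y)(s)=T(x\otimes f)(s)\;T(e\otimes y)(s)\qquad(x\in X_e,\ y\in Y_f,\ s\in R).
\end{equation}
Both sides are linear in $y$, so let $0\le y\le f$. Fix $s$ and put $\phi_y(x)=T(x\otimes y)(s)$ for $x\in X_e$. Then $0\le\phi_y\le\phi_f$ as positive functionals, and $\phi_f$ is a real lattice homomorphism with $\phi_f(e)=1$. The element $x'=x-\phi_f(x)e$ has $\phi_f(x')=0$, so $|\phi_y(x')|\le\phi_y(|x'|)\le\phi_f(|x'|)=|\phi_f(x')|=0$. This says $\phi_y(x)=\phi_f(x)\phi_y(e)$, which is \eqref{eq:product}.

Define functions in $C(R)$ by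
\[
\sigma^0_i=T(d_i\otimes f),\quad\tau^0_j=T(e\otimes c_j),\quad p^0_a=T(a\otimes f),\quad q^0_b=T(e\otimes b).
\]
Then $|p_a^0|=T(|a|\otimes f)\le\sigma^0_{n(a)}$ and $|q_b^0|=T(e\otimes|b|)\le\tau^0_{m(b)}$, and $\sigma_i^0\tau_j^0=T(d_i\otimes c_j)$ by \eqref{eq:product}.

\emph{Step 3: extension with control on pairs.} We first extend the countably many functions $\sigma_i^0,\tau_j^0$ so that all products have small norm in $Z$. Since $\|T(d_i\otimes c_j)\|\le1$ and $T(d_i\otimes c_j)\le2^{i+j}Qu$, (L3) gives $z_{ij}\in Z_+$ with $Qz_{ij}=T(d_i\otimes c_j)$, $\|z_{ij}\|\le1+\epsilon$ and $z_{ij}\le2^{i+j}u$. So $z_{ij}\in C(L)_+$ and $z_{ij}|_R=\sigma_i^0\tau_j^0$; these functions play the part of the $\zeta_{ab}$. Extend $\sigma_i^0,\tau_j^0$ to continuous functions $\tilde\sigma_i,\tilde\tau_j:L\to[0,\infty)$ (take the modulus of a Tietze extension). Let $\eta>0$ satisfy $\eta\|u\|\le\epsilon$. The set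
\[
U_{ij}=\{t\in L:\tilde\sigma_i(t)\tilde\tau_j(t)<z_{ij}(t)+\eta\}
\]
is open and contains $R$. The finite intersections $\bigcap_{j\le i}U_{ij}$ and $\bigcap_{i\le j}U_{ij}$ are therefore open neighborhoods of $R$; here countability is used. By Urysohn's lemma there are continuous $g_i,h_j:L\to[0,1]$, equal to $1$ on $R$, with $g_i=0$ off $\bigcap_{j\le i}U_{ij}$ and $h_j=0$ off $\bigcap_{i\le j}U_{ij}$. Put $\sigma_i=g_i\tilde\sigma_i$ and $\tau_j=h_j\tilde\tau_j$; these still extend $\sigma_i^0$ and $\tau_j^0$. Off $U_{ij}$ we have $g_i=0$ if $j\le i$ and $h_j=0$ if $i\le j$, so $\sigma_i\tau_j=0$; on $U_{ij}$ we have $\sigma_i\tau_j\le\tilde\sigma_i\tilde\tau_j<z_{ij}+\eta$. Thus $0\le\sigma_i\tau_j\le z_{ij}+\eta u$, and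
\[
\|\sigma_i\tau_j\|_Z\le1+2\epsilon\qquad\text{for all }i,j .
\]
Now extend each $p_a^0$ to $L$ and truncate the extension between $-\sigma_{n(a)}$ and $\sigma_{n(a)}$. This does not change it on $R$, and it gives $p_a\in C(L)$ with $p_a|_R=p_a^0$ and $|p_a|\le\sigma_{n(a)}$. Truncating between $\pm\tau_{m(b)}$ gives $q_b\in C(L)$ with $q_b|_R=q_b^0$ and $|q_b|\le\tau_{m(b)}$. Then $|p_a|\,|q_b|\le\sigma_{n(a)}\tau_{m(b)}$, and so
\begin{equation}\label{eq:pairs}
\big\|\,|p_a|\,|q_b|\,\big\|_Z\le1+2\epsilon\qquad\text{for all }a\in A,\ b\in B .
\end{equation}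

\emph{Step 4: the bimorphism.} Let $p=(p_a)_a:L\to\mathbb R^A$ and $q=(q_b)_b:L\to\mathbb R^B$. The maps $x\mapsto x\circ p$ and $y\mapsto y\circ q$ are lattice homomorphisms of $FVL(A)$ and $FVL(B)$ into $C(L)$, sending $\delta_a$ to $p_a$ and $\delta_b$ to $q_b$. Multiplication by a nonnegative function is a lattice homomorphism of $C(L)$, so
\[
\psi(x,y)=(x\circ p)(y\circ q)
\]
is a lattice bimorphism into $C(L)=Z_u\subset Z$. We pass from \eqref{eq:pairs} to a bound for $\psi$ one variable at a time. For fixed $b$, the lattice homomorphism $x\mapsto|q_b|(x\circ p)$ from $FVL(A)$ into $Z$ sends each $\delta_a$ to an element of norm at most $1+2\epsilon$. By \eqref{eq:free}, $\|\,|q_b|\,|x\circ p|\,\|_Z\le(1+2\epsilon)\|x\|$. For fixed $x$, the lattice homomorphism $y\mapsto|x\circ p|(y\circ q)$ from $FVL(B)$ into $Z$ therefore sends each $\delta_b$ to an element of norm at most $(1+2\epsilon)\|x\|$. Its value at $y$ has the same modulus as $\psi(x,y)$, so \eqref{eq:free} gives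
\[
\|\psi(x,y)\|_Z\le(1+2\epsilon)\|x\|\,\|y\| .
\]
Hence $\psi$ extends to a bilinear map $FBL(A)\times FBL(B)\to Z$ with the same bound. The extension is a lattice bimorphism: if $x\ge0$ and $y$ are limits of $x_k\in FVL(A)_+$ (replace approximants by their moduli) and $y_k\in FVL(B)$, then $|\psi(x_k,y_k)|=\psi(x_k,|y_k|)$ passes to the limit, and the two variables play symmetric roles.

We claim that $Q\psi(x,y)=T(\pi x\otimes\pi'y)$. By continuity it suffices to take $x\in FVL(A)$ and $y\in FVL(B)$. Then $\pi x$ lies in the sublattice generated by $A$, hence in $X_e$, and $\pi'y\in Y_f$ for the same reason. For $s\in R$ the maps $x\mapsto x(p(s))$ and $x\mapsto T(\pi x\otimes f)(s)$ are real lattice homomorphisms on $FVL(A)$ with the same value $p^0_a(s)$ at $\delta_a$, so they are equal. The maps $y\mapsto y(q(s))$ and $y\mapsto T(e\otimes\pi'y)(s)$ are equal because both take the value $q_b^0(s)$ at $\delta_b$. Multiplying and using \eqref{eq:product} gives $\psi(x,y)(s)=T(\pi x\otimes\pi'y)(s)$.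

\emph{Step 5: conclusion.} The map $(x,y)\mapsto\psi(\rho x,\rho'y)$ is a lattice bimorphism $X\times Y\to Z$ bounded by $(1+2\epsilon)(1+\epsilon)^2\|x\|\,\|y\|$. By (F2) and (F3) it induces a lattice homomorphism $\hat T$ with $\|\hat T\|\le(1+2\epsilon)(1+\epsilon)^2$, and $Q\hat T(x\otimes y)=T(\pi\rho x\otimes\pi'\rho'y)=T(x\otimes y)$, so $Q\hat T=T$. Since $\epsilon>0$ was arbitrary, $X\hat\otimes Y$ is projective.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:density}]
If $\kappa=\lambda=\aleph_0$, then $X$ and $Y$ are separable and Theorem~\ref{thm:positive} applies. If $\kappa$ is uncountable, take $|A|=\aleph_1$, $X=P_A^2$ and $Y=P^2_{\mathbb N}$. Their density characters are at most $\aleph_1\le\kappa$ and $\aleph_0\le\lambda$, and $X\hat\otimes Y$ is not projective by Theorem~\ref{thm:counter}. If $\lambda$ is uncountable, exchange the factors, using $X\hat\otimes Y\cong Y\hat\otimes X$.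
\end{proof}

\section{Countable domination is necessary}\label{sec:char}

In Theorem~\ref{thm:char}, (1)$\Rightarrow$(2) is Theorem~\ref{thm:positive}; (2)$\Rightarrow$(3) holds because separable lattices are countably dominated; and (3)$\Rightarrow$(4) holds because $P_{\mathbb N}^M$ is separable and projective (Lemma~\ref{lem:Pproj}). It remains to prove (4)$\Rightarrow$(1). Let $\mathcal M\subset\mathbb N$ be the infinite set of $M$ for which $X\hat\otimes P_{\mathbb N}^M$ is projective, and write $y_b$ ($b\in\mathbb N$) for the coordinate functions in $P^M_{\mathbb N}$.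

\subsection*{$X$ is projective}
Fix $M\in\mathcal M$. The map $\iota x=x\otimes\frac1M1$ is a lattice homomorphism with $\|\iota\|\le1$, since $\|1\|\le M$. The functional $\omega(g)=Mg(0)$ is a lattice homomorphism on $P^M_{\mathbb N}$ with $\omega(1)=M$ and $\omega(y_b)=0$, so $\|\omega\|\le1$ by Lemma~\ref{lem:norms}(a). The lattice bimorphism $(x,g)\mapsto\omega(g)x$ induces $r:X\hat\otimes P^M_{\mathbb N}\to X$ with $\|r\|\le1$, and $r\iota x=\omega(\frac1M1)x=x$. By Lemma~\ref{lem:retract}, $X$ is projective.

\subsection*{A test map for $X$}
We imitate Section~\ref{sec:test}, with the set $\mathcal A=B_X\cap X_+$ in the role of $A$. As $X$ is not given as a space of functions, we use $X$-valued functions, and the tensor $a\otimes y_b$ is represented by the function $\zeta_{ab}\,a$ with an independent scalar coordinate $\zeta_{ab}$. A good lift now exists by hypothesis, and the argument of Theorem~\ref{thm:counter} will extract from it a countable subset of $\mathcal A$ that almost dominates the ball.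

Fix $M\in\mathcal M$. Let $V=[0,1]^{\mathbb N}\times[0,1]^{\mathcal A\times\mathbb N}$ with coordinate functions $\beta_b$ and $\zeta_{ab}$, and $\beta=(\beta_b)_b$. Let $Z$ be the vector lattice, under pointwise operations, of all norm-continuous $F:V\to X$ for which some $z\in X_+$ satisfies $|F(v)|\le z$ for all $v$. Let $\|F\|_o$ be the infimum of $\|z\|$ over such $z$, and let
\[
\|F\|_Z=\inf\Big\{M\|x_0\|+\sum\lambda_{ab}\ :\ |F(v)|\le x_0+\sum\lambda_{ab}\,\zeta_{ab}(v)\,a\ \text{ for all }v\in V\Big\},
\]
with finite sums, $x_0\in X_+$ and $\lambda_{ab}\ge0$. Both are lattice seminorms, and $\|F(v)\|\le\|F\|_o$ for every $v$, so $\|\cdot\|_o$ is a norm. A domination as in the definition of $\|F\|_Z$ gives $|F(v)|\le x_0+\sum\lambda_{ab}a$, an element of norm at most $M\|x_0\|+\sum\lambda_{ab}$, and $|F(v)|\le z$ is itself such a domination. Hence $\|F\|_o\le\|F\|_Z\le M\|F\|_o$. The norm $\|\cdot\|_o$ is complete. Indeed, if $\sum\|F_k\|_o<\infty$, choose $z_k\ge|F_k(v)|$ for all $v$ with $\sum\|z_k\|<\infty$. Then $\sum F_k$ converges uniformly to a continuous function, and $|\sum_{k\ge N}F_k(v)|\le\sum_{k\ge N}z_k$;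 this shows that the sum lies in $Z$ ($N=1$) and that the series converges to it in $\|\cdot\|_o$ ($N\to\infty$). So $(Z,\|\cdot\|_Z)$ is a Banach lattice. Let
\[
R=\{v\in V:\zeta_{ab}(v)=\beta_b(v)\text{ for all }a,b\},\qquad J=\{F\in Z:F|_R=0\};
\]
$J$ is an ideal, and it is closed because the evaluations $F\mapsto F(v)$ are continuous.

For $x\in X$ and $g\in P^M_{\mathbb N}$ the function $\psi_0(x,g)=g(\beta)x$ is continuous and dominated by $\|g\|_\infty|x|$, and $\psi_0$ is a lattice bimorphism into $Z$. Let $x\ge0$ and write $x=\|x\|a$ with $a\in\mathcal A$. The constant function $\psi_0(x,1)=x$ has norm at most $M\|x\|$. The function $\psi_0(x,y_b)=\beta_bx$ agrees on $R$ with $\|x\|\zeta_{ab}a$, which has norm at most $\|x\|$. Lemma~\ref{lem:norms}(b) applies to $Q\psi_0$ with $C=1$, so $T=(Q\psi_0)^\otimes:X\hat\otimes P^M_{\mathbb N}\to Z/J$ has $\|T\|\le1$. Since $M\in\mathcal M$, there is a lattice homomorphism $\hat T$ with $Q\hat T=T$ and $\|\hat T\|\le1+\frac1M$. Put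
\[
h=\hat T(e\otimes1),\quad\psi_b=\hat T(e\otimes y_b),\quad\varphi_x=\hat T(x\otimes1),\quad\theta_{xb}=\hat T(x\otimes y_b).
\]
On $R$ we have $h=e$, $\psi_b=\beta_be$ and $\varphi_x=x$. By the second part of Lemma~\ref{lem:cube} there is a countable set $S$ of coordinates of $V$ such that $h$ and all $\psi_b$ depend only on the coordinates in $S$. Let
\[
D_M=\{a\in\mathcal A:(a,b)\in S\text{ for some }b\},
\]
a countable set.

\begin{lemma}\label{lem:DM}
Let $M\in\mathcal M$ and $x\in\mathcal A\cap X_e$. There is a finite sum $d=\sum_{a\in D_M}\lambda_aa$ with $\lambda_a\ge0$ and $\sum\lambda_a\le1+\frac2M$ such that $\|x-x\wedge d\|\le\frac1M+\frac1M(1+\frac2M)$.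
\end{lemma}

\begin{proof}
Let $x\le ne$ with $n\in\mathbb N$. Applying $\hat T$ to $(ne-x)\otimes(1-y_b)\ge0$ gives the analogue of \eqref{eq:lower},
\begin{equation}\label{eq:lower2}
\theta_{xb}\ge\varphi_x-n(h-\psi_b)\quad\text{on }V,\text{ for every }b .
\end{equation}
We have no bound on $n$, so an approximate equality between $h$ and $\psi_b$ would not suffice. This is why $S$ was chosen to give exact dependence.

Let $S_x$ be a finite set of coordinates given by Lemma~\ref{lem:cube} for $\varphi_x$ and $\delta=1/M$. Choose $b\in\mathbb N$ with $(a,b)\notin S_x$ for all $a\in\mathcal A$. Let $v'\in R$ be the point with $\beta_b=1$ and $\beta_{b'}=0$ for $b'\ne b$; at $v'$ we have $\zeta_{ab}=1$ and $\zeta_{ab'}=0$ for all $a$ and all $b'\ne b$. Let $v$ be obtained from $v'$ by changing $\zeta_{ab}$ to $0$ for all $a\in\mathcal A\setminus D_M$. The coordinates changed are outside $S$ by the definition of $D_M$ and outside $S_x$ by the choice of $b$. Hence $h(v)=h(v')=e$, $\psi_b(v)=\psi_b(v')=e$ and $\|\varphi_x(v)-x\|\le\frac1M$, and \eqref{eq:lower2} gives $\theta_{xb}(v)\ge\varphi_x(v)$.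

Since $\|\theta_{xb}\|_Z\le\|\hat T\|\,\|x\|\,\|y_b\|\le1+\frac1M$, there is a domination of $\theta_{xb}$ with $M\|x_0\|+\sum\lambda_{ab'}\le1+\frac2M$. At $v$ the coordinate $\zeta_{ab'}$ is $1$ if $b'=b$ and $a\in D_M$, and $0$ otherwise. So $\theta_{xb}(v)\le x_0+d$ with $d=\sum_{a\in D_M}\lambda_{ab}a$, and
\[
x\le|x-\varphi_x(v)|+\varphi_x(v)\le|x-\varphi_x(v)|+x_0+d .
\]
Therefore $x-x\wedge d=(x-d)^+\le|x-\varphi_x(v)|+x_0$, and $\|x_0\|\le\frac1M(1+\frac2M)$.
\end{proof}

\subsection*{$X$ is countably dominated}
The error $x_0$ in the last proof is small only when $M$ is large, and this is where infinitely many $M$ are used. Let $D$ be the set of finite sums $\sum q_ia_i$ with $a_i\in\bigcup_{M\in\mathcal M}D_M$, rational $q_i\ge0$ and $\sum q_i\le1$, the empty sum $0$ included. It is a countable subset of $B_X\cap X_+$. We show that $\bigcup_{d'\in D}[-d',d']$ is dense in $B_X$.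

Let $x\in\mathcal A\cap X_e$ and $M\in\mathcal M$, and take $d=\sum\lambda_aa$ from Lemma~\ref{lem:DM}. Put $c=1+\frac3M$. Since $\sum\lambda_a/c<1$ and the sum is finite, there are rationals $q_a\ge\lambda_a/c$ with $\sum q_a\le1$. Then $d'=\sum q_aa\in D$ and $d\le cd'$, so $c^{-1}(x\wedge d)\in[0,d']$, and
\[
\|x-c^{-1}(x\wedge d)\|\le\|x-x\wedge d\|+(1-c^{-1})\|x\wedge d\|\le\tfrac1M+\tfrac1M\big(1+\tfrac2M\big)+\tfrac3M .
\]
Letting $M\to\infty$ in $\mathcal M$, we see that $x$ lies in the closure of $\bigcup_{d'\in D}[0,d']$.

Next, $\mathcal A\cap X_e$ is dense in $\mathcal A$. Given $x\in\mathcal A$ and $\delta>0$, there is $x'\in X_e$ with $\|x-x'\|\le\delta$, because $e$ is a topological order unit. If $|x'|\le ne$, then $x\wedge ne\in\mathcal A\cap X_e$ and $x-x\wedge ne=(x-ne)^+\le(x-|x'|)^+\le|x-x'|$.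

Finally let $x\in B_X$ and $\delta>0$. By the two preceding paragraphs there are $d'\in D$ and $a\in[0,d']$ with $\|\,|x|-a\,\|\le\delta$. The truncation $(x\wedge a)\vee(-a)$ lies in $[-d',d']$, and by (L2)
\[
\big|x-(x\wedge a)\vee(-a)\big|=(|x|-a)^+ ,
\]
which has norm at most $\delta$. Any enumeration of $D$, with repetitions if necessary, is thus a dominating sequence. This proves (4)$\Rightarrow$(1) and completes the proof of Theorem~\ref{thm:char}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{dPW}
B. de Pagter and A. W. Wickstead, \emph{Free and projective Banach lattices}, Proc. Roy. Soc. Edinburgh A \textbf{145} (2015); arXiv:1204.4282 (2012).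

\bibitem{F72}
D. H. Fremlin, Amer. J. Math. \textbf{94} (1972).

\bibitem{F74}
D. H. Fremlin, Math. Ann. \textbf{211} (1974).

\end{thebibliography}
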